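# Steering a random walk toward a vertex with an $\varepsilon$-bias

## 1. A star with one marked leaf

Take a star with center $c$ and $n\ge 2$ leaves, and mark one leaf $v$. Run the simple random walk. From $v$ it is forced to $c$. Each visit to $c$ is an attempt to hit $v$, which succeeds with probability $1/n$; if it fails, the walk goes to another leaf and comes back to $c$. So a return to $v$ costs two steps per attempt, and the expected return time is $2n$. The long-run fraction of time spent at $v$ is $1/(2n)$.

Now add a helper. At each step a coin is tossed. With probability $1-\varepsilon$ the walk makes a uniform step as before, and with probability $\varepsilon$ the helper chooses the neighbor to move to. At a leaf there is nothing to choose. At $c$ the helper should clearly choose $v$. An attempt now succeeds with probability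
$$s=\frac{1-\varepsilon}{n}+\varepsilon ,$$
and the expected return time is $2/s=2n/(1-\varepsilon+\varepsilon n)$. As $n$ grows this stays below $2/\varepsilon$, while it was $2n$ without help. The helper is very powerful here.

Mark the center instead. The walk is back at $c$ after exactly two steps, whatever the helper does. The fraction of time at $c$ is $1/2$ with or without help. The same happens on the single edge $K_2$. Here the helper is useless.

So the helper's power depends on the graph. Is there a gain guaranteed in terms of one number only, namely the fraction $p$ of time that the unaided walk spends at the marked vertex? In the examples, $p=1/(2n)$ for the leaf and $p=1/2$ for the center.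

Azar, Broder, Karlin, Linial and Phillips, who introduced this walk, conjectured that the helper can always raise $p$ to $p^{1-\varepsilon}$. This is false for the center of a star and for $K_2$: there $p=\frac12$ cannot be raised at all, and $2^{-(1-\varepsilon)}>\frac12$. It also fails for the leaf when $n=2$, that is, for the end of a path with three vertices. There $p=\frac14$ and the best return time is $4/(1+\varepsilon)$; since $4^{\varepsilon}\ge 1+\varepsilon\log 4>1+\varepsilon$, we have $4/(1+\varepsilon)>4^{1-\varepsilon}$. All these failures have large $p$, which suggests asking only about small $p$.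

## 2. Controllers, return times, and the amended conjecture

Throughout, $G=(V,E)$ is a finite connected simple graph with at least one edge, $d(x)$ is the degree of $x$, and $\varepsilon\in(0,1)$ is fixed. (With parallel edges one would read all sums over neighbors and all counts of neighbors with multiplicity.)

**Definition ($\varepsilon$-biased random walk).** A strategy $q$ assigns to each vertex $u$ a probability distribution $q_u$ on the neighbors of $u$. It does not change with time. It is deterministic if each $q_u$ is concentrated on one neighbor. The $\varepsilon$-biased random walk with strategy $q$ is the Markov chain with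
$$P_q(u,w)=\frac{1-\varepsilon}{d(u)}+\varepsilon\,q_u(w)\qquad (w\sim u).\tag{1}$$

In the star, "always $v$ from $c$" is a deterministic strategy. Every edge has positive probability in both directions, so the chain is irreducible. It has a unique stationary distribution, all expected hitting times are finite, and the stationary probability of $v$ is $1/R_q$, where $R_q$ is the expected return time to $v$. For $\varepsilon=0$ the stationary probability of $v$ is
$$p=\frac{d(v)}{2|E|}\le\frac12 ,$$
because $d(v)\le|E|$. We write $R=\min_qR_q$; Section 5 shows that the minimum is attained. For a function $f$ on $V$ we write $P_qf(x)=\sum_wP_q(x,w)f(w)$, and $\tau$ denotes the first time $t\ge0$ at which the walk is at $v$.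

The following statement is from John Haslegrave, Thomas Sauerwald, John Sylvester, "Time Dependent Biased Random Walks", arXiv:2006.02475 (2020).

**Amended conjecture.** In any graph a controller can increase the stationary probability of any vertex from $p$ to $p^{1-\varepsilon+\delta}$, where $\delta\to0$ as $p\to0$. Precisely: for each fixed $\varepsilon\in(0,1)$ there is a function $\delta_\varepsilon(p)$ with $\delta_\varepsilon(p)\to0$ as $p\to0$ such that for every finite connected graph $G$ and every vertex $v$ with simple-random-walk stationary probability $p$, some strategy makes the stationary probability of $v$ at least $p^{1-\varepsilon+\delta_\varepsilon(p)}$.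

The conjecture is true.

**Theorem 1.** Let $\varepsilon\in(0,1)$ and $\kappa=(1-\varepsilon)^{1/\varepsilon}<1/e$. For every $G$ and $v$, some deterministic strategy gives expected return time
$$R\le 1+(1-\kappa)^{-\varepsilon}\Big(\frac1p-1\Big)^{1-\varepsilon}.\tag{2}$$

Here $\kappa<1/e$ because $\log(1-\varepsilon)<-\varepsilon$. To see that Theorem 1 proves the conjecture, note that $(1-\kappa)^{-\varepsilon}\le(1-\kappa)^{-1}<\frac{e}{e-1}<2$ and $1\le p^{-(1-\varepsilon)}$, so $R\le3p^{-(1-\varepsilon)}$. The stationary probability is at least $\frac13p^{1-\varepsilon}=p^{1-\varepsilon+\delta}$ with $\delta=\log3/\log(1/p)$, which tends to $0$ as $p\to0$.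

Section 4 states a sharper result, Theorem 2, which gives the worst-case order of $R$ as $p\to0$. To find the right exponent we first look at trees.

We shall use two textbook inequalities in these forms. For $\gamma\in(0,1)$ and $X,Y\ge0$, weighted AM–GM says $\gamma X+(1-\gamma)Y\ge X^\gamma Y^{1-\gamma}$, with equality when $X=Y$. For $\gamma\in(0,1)$ and nonnegative $w_i,f_i$, Hölder says
$$\sum_iw_if_i\le\Big(\sum_iw_i\Big)^{1-\gamma}\Big(\sum_iw_if_i^{1/\gamma}\Big)^{\gamma}.$$

## 3. Walking along shortest paths, and what trees do to it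

The first thing to try is a controller who always steps closer to $v$ in graph distance. Write $|x|$ for the distance from $x$ to $v$.

**Proposition 1.** If $\varepsilon>\frac12$, then $R\le\frac{2\varepsilon}{2\varepsilon-1}$ for all $G,v$.

Proof. Off $v$, a controlled step decreases $|x|$ by $1$ and a uniform step increases it by at most $1$. So the expected change in one step is at most $-\varepsilon+(1-\varepsilon)=-(2\varepsilon-1)$, and $|X_{k\wedge\tau}|+(2\varepsilon-1)(k\wedge\tau)$ is a supermartingale. Hence $(2\varepsilon-1)E[k\wedge\tau]\le|X_0|$ for all $k$, and letting $k\to\infty$ we get $E[\tau]\le|X_0|/(2\varepsilon-1)$. The first step from $v$ leads to a vertex at distance $1$, so $R\le1+\frac1{2\varepsilon-1}=\frac{2\varepsilon}{2\varepsilon-1}$. $\square$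

For $\varepsilon\le\frac12$ the drift bound $-(2\varepsilon-1)$ is no longer negative and the argument says nothing. To see that something real has changed, we compute hitting times in graphs arranged in levels.

**Lemma 1 (levels).** Suppose $V$ is partitioned into levels $0,\dots,K$ with level $0=\{v\}$ and edges only between consecutive levels. Suppose that all vertices of a level $k$, $1\le k<K$, have the same down-degree and the same up-degree, and that level-$K$ vertices have only down-neighbors. For $1\le k<K$ let $\alpha_k=\varepsilon+(1-\varepsilon)f_k$, where $f_k$ is the fraction of edges at a level-$k$ vertex that go down, and let $\rho_k=(1-\alpha_k)/\alpha_k$. Define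
$$\Delta_K=1,\qquad \Delta_k=\frac1{\alpha_k}+\rho_k\Delta_{k+1}\quad(1\le k<K).\tag{3}$$
Then
$$R\ge1+\Delta_1.\tag{4}$$

Proof. Put $\Gamma(k)=\sum_{1\le i\le k}\Delta_i$, so $\Gamma(0)=0$ and $\Gamma$ is increasing. For $1\le k<K$, multiplying (3) by $\alpha_k$ gives $\alpha_k(\Gamma(k)-\Gamma(k-1))=1+(1-\alpha_k)(\Gamma(k+1)-\Gamma(k))$, that is,
$$\Gamma(k)=1+\alpha_k\Gamma(k-1)+(1-\alpha_k)\Gamma(k+1).$$
Also $\Gamma(K)=1+\Gamma(K-1)$. Under any strategy the probability of moving down from a level-$k$ vertex is some $\alpha'\le\alpha_k$, and otherwise the walk moves up. Since $\Gamma$ is increasing, $1+\alpha'\Gamma(k-1)+(1-\alpha')\Gamma(k+1)\ge\Gamma(k)$. So $\Gamma(\text{level of }X_{j\wedge\tau})+(j\wedge\tau)$ is a submartingale. Starting from level $1$ this gives $\Gamma(1)\le E[\Gamma(\text{level of }X_{j\wedge\tau})]+E[j\wedge\tau]$. As $j\to\infty$ the first term tends to $\Gamma(0)=0$, because $\Gamma$ is bounded and $\tau$ is finite almost surely. Hence the expected hitting time of $v$ from level $1$ is at least $\Gamma(1)=\Delta_1$. From $v$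 every step leads to level $1$, which gives (4). $\square$

**The regular tree.** Let $v$ have one child, let every vertex at levels $1,\dots,K-1$ have $A$ children, and let level $K$ consist of leaves. For $1\le k<K$,
$$\alpha_k=\alpha=\varepsilon+\frac{1-\varepsilon}{A+1}=\frac{1+\varepsilon A}{A+1},\qquad \rho_k=\rho=\frac{(1-\varepsilon)A}{1+\varepsilon A},$$
and unrolling (3) gives
$$\Delta_1=\frac1\alpha\sum_{j=0}^{K-2}\rho^j+\rho^{K-1}.$$
Since $d(v)=1$ and level $k\ge1$ has $A^{k-1}$ vertices, $\frac1p=2|E|=2\sum_{j=0}^{K-1}A^j$. For $A\ge2$ this is at most $4A^{K-1}$. There are three regimes.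

Suppose $\varepsilon>\frac12$. Let first $A\to\infty$, so that $\alpha\to\varepsilon$ and $\rho\to\frac{1-\varepsilon}\varepsilon<1$, and then $K\to\infty$. The lower bound $1+\frac1\alpha\sum_{j\le K-2}\rho^j$ for $R$ tends to $1+\frac1\varepsilon\cdot\frac{1}{1-(1-\varepsilon)/\varepsilon}=1+\frac1{2\varepsilon-1}=\frac{2\varepsilon}{2\varepsilon-1}$, while $p\to0$. So the constant in Proposition 1 is the best possible, even as $p\to0$.

Suppose $\varepsilon=\frac12$. Take $A=K\ge4$. Then $\rho=\frac K{K+2}$, and for $0\le j\le K$ we have $\rho^j\ge(1+\frac2K)^{-K}\ge e^{-2}$. Since $1/\alpha\ge1$, we get $R\ge\Delta_1\ge e^{-2}(K-1)$. To express this in $p$, use $2K^{K-1}\le\frac1p\le4K^{K-1}$. The upper bound gives $\log\frac1p\le\log4+(K-1)\log K\le2(K-1)\log K$. The lower bound gives $\log\frac1p\ge(K-1)\log K\ge K$, because $\log K\ge\log4>\frac43\ge\frac K{K-1}$; hence $\log\log\frac1p\ge\log K$. Dividing, $\frac{\log(1/p)}{\log\log(1/p)}\le2(K-1)$, and so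
$$R\ge\frac{e^{-2}}2\cdot\frac{\log(1/p)}{\log\log(1/p)},\qquad p\to0\text{ as }K\to\infty .$$

Suppose $\varepsilon<\frac12$ and $A(1-2\varepsilon)>1$. Then $A\ge2$ and $\rho>1$, and $R\ge\rho^{K-1}$ grows exponentially with the depth. This holds for every strategy, including the one that steps closer. So what failed is the drift argument, which does not see how many vertices the graph has. Here exponential growth of the return time has to be paid for by exponential growth of the graph. Going one level deeper multiplies the hitting-time increment by about $\rho$ and the size by $A$. With $b=\log\rho/\log A$ the two estimates $R\ge A^{b(K-1)}$ and $\frac1p\le4A^{K-1}$ combine to $R\ge(4p)^{-b}$.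

A proof for general graphs must carry out this trade between time and volume without any levels. First we record what exponent the trade suggests.

## 4. The exponent suggested by trees, and the sharp statement

Let $\lambda(r)=\dfrac{1-\varepsilon}{1+\varepsilon r}$ for $r\ge0$ and $\Lambda(r)=r\lambda(r)=\dfrac{(1-\varepsilon)r}{1+\varepsilon r}$. On the tree, $\rho=\Lambda(A)$.

**Definition (the exponent $\beta$).** For $\varepsilon<\frac12$ let
$$\beta=\beta(\varepsilon)=\max_{r>1}\frac{\log\Lambda(r)}{\log r}.$$

The maximum exists. The quotient is continuous on $(1,\infty)$. It tends to $-\infty$ as $r\to1^+$, because $\Lambda(1)=\frac{1-\varepsilon}{1+\varepsilon}<1$. It tends to $0$ as $r\to\infty$, because $\Lambda(r)\to\frac{1-\varepsilon}\varepsilon$, and it is positive for large $r$, because $\frac{1-\varepsilon}\varepsilon>1$. So the maximum is attained at some $r_*>1$, and $\beta>0$.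

**Lemma 2.** Let $\varepsilon<\frac12$.

1. $0<\beta<1-\varepsilon$.
2. $r\,\lambda(r)^{1/(1-\beta)}\le1$ for all $r\ge0$, with equality at $r=r_*$.
3. $\beta$ is the unique root $\gamma\in(0,1)$ of $(1-\varepsilon)\gamma^\gamma(1-\gamma)^{1-\gamma}=\varepsilon^{1-\gamma}$.

Proof. For the first part, weighted AM–GM gives, for $r>1$, $(1-\varepsilon)r^\varepsilon\le(1-\varepsilon)(1-\varepsilon+\varepsilon r)<1+\varepsilon r$. Multiplying by $r^{1-\varepsilon}$ and dividing by $1+\varepsilon r$, we get $\Lambda(r)<r^{1-\varepsilon}$; take $r=r_*$.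

For the second, if $r>1$ then $\Lambda(r)\le r^\beta$ says $\lambda(r)\le r^{-(1-\beta)}$, with equality at $r_*$; raise this to the power $1/(1-\beta)$. If $r\le1$ the claim holds because $\lambda(r)<1$.

For the third, let $\gamma\in(0,1)$. By weighted AM–GM,
$$1+\varepsilon r=\gamma\cdot\frac1\gamma+(1-\gamma)\cdot\frac{\varepsilon r}{1-\gamma}\ge\Big(\frac1\gamma\Big)^{\gamma}\Big(\frac{\varepsilon r}{1-\gamma}\Big)^{1-\gamma},$$
with equality when $\frac1\gamma=\frac{\varepsilon r}{1-\gamma}$. Hence
$$\sup_{r>0}r^{1-\gamma}\lambda(r)=(1-\varepsilon)\gamma^\gamma\Big(\frac{1-\gamma}\varepsilon\Big)^{1-\gamma}=:e^{F(\gamma)} .$$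
By the second part, for $\gamma=\beta$ this supremum is $1$, so $F(\beta)=0$, which is the stated equation. Now $F(\gamma)=\log(1-\varepsilon)+\gamma\log\gamma+(1-\gamma)\log(1-\gamma)-(1-\gamma)\log\varepsilon$ is convex on $[0,1]$, with $F(0)=\log\frac{1-\varepsilon}\varepsilon>0$ and $F(1)=\log(1-\varepsilon)<0$. If $F$ had roots $\gamma_1<\gamma_2$ in $(0,1)$, then $\gamma_2$ would lie strictly between $\gamma_1$ and $1$, and convexity would give $F(\gamma_2)<0$, a contradiction. $\square$

As an example take $\varepsilon=\frac14$. Then $\Lambda(r)=\frac{3r}{4+r}$, and $\Lambda(8)=2=8^{1/3}$. In fact $\beta(\frac14)=\frac13$: in the equation of Lemma 2, the left side at $\gamma=\frac13$ is $\frac34\cdot(\frac4{27})^{1/3}=\frac14\cdot4^{1/3}=4^{-2/3}$, which is also the right side. Compare $1-\varepsilon=\frac34$. By Section 3, the tree with $A=8$ has $R\ge(4p)^{-1/3}$.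

**Theorem 2.**

1. If $\varepsilon<\frac12$, there is $C_\varepsilon$ with $R\le C_\varepsilon p^{-\beta(\varepsilon)}$ for all $G,v$. There are $c_\varepsilon>0$ and graphs with $p\to0$ for which $R\ge c_\varepsilon p^{-\beta(\varepsilon)}$.
2. If $\varepsilon=\frac12$, then $R\le1+9\frac{\log(1/p)}{\log\log(1/p)}$ for $p<1/e$. There are trees with $p\to0$ and $R\ge c\frac{\log(1/p)}{\log\log(1/p)}$, for a constant $c>0$.
3. If $\varepsilon>\frac12$, then $R\le\frac{2\varepsilon}{2\varepsilon-1}$ for all $G,v$, and this constant is the best possible, even as $p\to0$.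

In terms of stationary probabilities: as $p\to0$, the worst-case optimum has order $p^{\beta(\varepsilon)}$, respectively $\frac{\log\log(1/p)}{\log(1/p)}$, and for $\varepsilon>\frac12$ it is at least the optimal constant $\frac{2\varepsilon-1}{2\varepsilon}$. Each is a lower bound for all graphs and vertices, matched along graphs with $p\to0$.

**Corollary.** For each $\varepsilon\in(0,1)$ there is $p_0(\varepsilon)>0$ such that the original bound of Azar et al., stationary probability at least $p^{1-\varepsilon}$, holds for every graph and vertex with $p\le p_0(\varepsilon)$. So $\delta_\varepsilon(p)=0$ is allowed for $p\le p_0(\varepsilon)$.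

Proof of the Corollary from Theorem 2. It suffices that the upper bounds on $R$ are $o(p^{-(1-\varepsilon)})$ as $p\to0$, since then $R\le p^{-(1-\varepsilon)}$ for small $p$. For $\varepsilon<\frac12$ this holds because $\beta<1-\varepsilon$. For $\varepsilon=\frac12$ it holds because $\log(1/p)=o(p^{-1/2})$ and $\log\log(1/p)\to\infty$. For $\varepsilon>\frac12$ it holds because the bound is constant. $\square$

Section 3 has proved part 3 and the lower bound in part 2. What remains is Theorem 1, the upper bounds in parts 1 and 2, and the lower bound in part 1.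

## 5. The optimal controller is greedy for its own hitting times

**Step 1: find an optimal strategy and its equation.** The purpose of this step is to replace "some strategy" by one function $g$ that satisfies a usable identity.

Among the finitely many deterministic strategies choose $\sigma$ minimizing $\sum_xE_x^\sigma[\tau]$, and let $g(x)=E_x^\sigma[\tau]$. Then $g(v)=0$, $g\ge1$ elsewhere, and $g=1+P_\sigma g$ off $v$.

We claim that $g(\sigma(x))=\min_{y\sim x}g(y)$ for every $x\ne v$. Suppose this fails at $x$, and let $\sigma'$ agree with $\sigma$ except at $x$, where it chooses a neighbor minimizing $g$. Then $g\ge1+P_{\sigma'}g$ off $v$, with strict inequality at $x$. So $g(X_{k\wedge\tau})+(k\wedge\tau)$ is a supermartingale under $\sigma'$. It follows that $E_z^{\sigma'}[k\wedge\tau]\le g(z)$ for all $k$ and all $z$, so $g':=E^{\sigma'}[\tau]$ satisfies $g'\le g$. Moreover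
$$g'(x)=1+P_{\sigma'}g'(x)\le1+P_{\sigma'}g(x)<g(x).$$
So $\sigma'$ has a smaller sum, a contradiction.

The choice $\sigma(v)$ does not affect $g$; let it also minimize $g$ among the neighbors of $v$. Now let $q$ be any strategy, random or not. Since $\sigma$ sends the controlled step to a minimizer of $g$, we have $P_qg\ge P_\sigma g$ everywhere, so $g\le1+P_qg$ off $v$. Hence $g(X_{k\wedge\tau})+(k\wedge\tau)$ is a submartingale under $q$, so $g(x)\le E_x^q[g(X_{k\wedge\tau})]+E_x^q[k\wedge\tau]$. As $k\to\infty$ the first term tends to $g(v)=0$, and $E_x^q[\tau]\ge g(x)$. Therefore $R_q=1+\sum_yP_q(v,y)E_y^q[\tau]\ge1+P_qg(v)\ge1+P_\sigma g(v)=R_\sigma$. So $R=R_\sigma$ is attained by a deterministic strategy.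

Put
$$h=\frac1{d(v)}\sum_{y\sim v}g(y),\qquad m(x)=g(x)-\min_{y\sim x}g(y)\quad(x\ne v).$$
Then
$$R=1+(1-\varepsilon)h+\varepsilon\min_{y\sim v}g(y)\le1+h.\tag{5}$$
Since $g(x)-1=P_\sigma g(x)$ is a weighted average of the values $g(y)$, $y\sim x$, it is at least their minimum, so $m(x)\ge1$. Finally, for $x\ne v$ the equation $g(x)=1+\frac{1-\varepsilon}{d(x)}\sum_{y\sim x}g(y)+\varepsilon\,(g(x)-m(x))$ becomes, after multiplication by $d(x)$ and rearrangement,
$$(1-\varepsilon)\sum_{y\sim x}(g(x)-g(y))+\varepsilon\,d(x)\,m(x)=d(x)\qquad(x\ne v).\tag{6}$$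

**Example.** In the star with marked leaf, $g(c)=\frac2s-1$ and every other leaf has $g=g(c)+1$. So $m(c)=g(c)$, and $m=1$ at each unmarked leaf. Equation (6) at $c$ reads $(1-\varepsilon)\big(g(c)-(n-1)\big)+\varepsilon n\,g(c)=n$. It holds because $g(c)(1-\varepsilon+\varepsilon n)=g(c)\,ns=2n-ns$ and $ns=1-\varepsilon+\varepsilon n$.

## 6. Weights under which the unknown decrements cancel

We want to bound $h$. The first attempt is to sum (6) over $x\ne v$. Over all of $V$ the differences $g(x)-g(y)$ cancel in pairs, and the contribution of $x=v$ to that sum is $-d(v)h$, so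
$$\sum_{x\ne v}d(x)=(1-\varepsilon)\,d(v)\,h+\varepsilon\sum_{x\ne v}d(x)m(x).\tag{7}$$
The left side is $2|E|-d(v)=d(v)(\frac1p-1)$. Besides $h$, (7) contains the unknown numbers $m(x)$, and all we know is $m\ge1$. Inserting this gives $h\le\frac1p-1$, hence $R\le\frac1p$: the optimal controller does no harm. Nor can the estimate $m\ge1$ be improved vertex by vertex. At every leaf other than $v$ we have $m=1$ exactly, and in the regular tree with $A\ge2$ the leaves carry at least a quarter of the total degree, because $2|E|\le4A^{K-1}$.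

The way out is to multiply (6) by weights $\psi(x)$ before summing, and to choose the weights so that the $m(x)$ disappear.

**Step 2: choose the weights and prove the identity.** For each $x$ let
$$D(x)=\{y\sim x:g(y)<g(x)\},\qquad\ell_{xy}=g(x)-g(y)\ (y\in D(x)),\qquad S(x)=\sum_{y\in D(x)}\ell_{xy}.$$
For $x\ne v$, $m(x)\ge1$ shows that $D(x)\ne\emptyset$, and $0<\ell_{xy}\le m(x)$. Also $D(v)=\emptyset$.

Let $\psi$ be any function with $\psi(v)=1$. Group the following sum by edges; every edge whose ends have different $g$-values is counted at its upper end, which is never $v$: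
$$\sum_{x\in V}\psi(x)\sum_{y\sim x}(g(x)-g(y))=\sum_{\{x,y\}\in E}(\psi(x)-\psi(y))(g(x)-g(y))=\sum_{x\ne v}\sum_{y\in D(x)}(\psi(x)-\psi(y))\ell_{xy}.$$
The term $x=v$ on the left is $-d(v)h$. Multiply (6) by $\psi(x)$, sum over $x\ne v$, and insert this:
$$\sum_{x\ne v}d(x)\psi(x)=(1-\varepsilon)d(v)h+\sum_{x\ne v}\Big[\psi(x)\big(\varepsilon d(x)m(x)+(1-\varepsilon)S(x)\big)-(1-\varepsilon)\sum_{y\in D(x)}\ell_{xy}\psi(y)\Big].$$
The bracket at $x$ involves $\psi(x)$ and the values of $\psi$ at vertices with smaller $g$ only. So we can make every bracket vanish by going up in increasing order of $g$: put $\psi(v)=1$ and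
$$\psi(x)=\frac{(1-\varepsilon)\sum_{y\in D(x)}\ell_{xy}\psi(y)}{\varepsilon d(x)m(x)+(1-\varepsilon)S(x)}\qquad(x\ne v).\tag{8}$$
By induction $0<\psi\le1$: the numerator is positive and at most $(1-\varepsilon)S(x)$, which is less than the denominator. With these weights
$$\sum_{x\ne v}d(x)\psi(x)=(1-\varepsilon)\,d(v)\,h.\tag{9}$$

**Example.** In the star, $D(c)=\{v\}$ and $S(c)=m(c)$, so $\psi(c)=\frac{1-\varepsilon}{\varepsilon n+1-\varepsilon}=\frac{1-\varepsilon}{ns}$. An unmarked leaf has $D=\{c\}$ and $\psi=(1-\varepsilon)\psi(c)$. The left side of (9) is $\psi(c)\,[n+(n-1)(1-\varepsilon)]$. The bracket equals $2n-\varepsilon n-(1-\varepsilon)=n(2-s)$, so the left side is $(1-\varepsilon)\frac{2-s}s=(1-\varepsilon)g(c)$. This is the right side, since $d(v)=1$ and $h=g(c)$.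

By (5) and (9), everything now depends on an upper bound for $\sum_{x\ne v}d\psi$. We know only that $\psi$ satisfies the recursion (8). This is where the trade between time and volume takes place.

## 7. Proof of Theorem 1: summing a power of the weights

**Step 3: turn (8) into an inequality without $m$, $S$ and $\ell$.** By weighted AM–GM, $\varepsilon\,dm+(1-\varepsilon)S\ge(dm)^\varepsilon S^{1-\varepsilon}$. So for $x\ne v$
$$\psi(x)\le(1-\varepsilon)\Big(\frac{S(x)}{d(x)m(x)}\Big)^{\varepsilon}\sum_{y\in D(x)}\frac{\ell_{xy}}{S(x)}\psi(y).$$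
The weights $\ell_{xy}/S(x)$ sum to $1$. The exponent $\varepsilon$ on the prefactor tells us to raise to the power $1/\varepsilon>1$: then a full factor $S(x)$ appears and will cancel. Put $\varphi=\psi^{1/\varepsilon}$. By Jensen, and then $\ell_{xy}\le m(x)$,
$$\varphi(x)\le\kappa\,\frac{S(x)}{d(x)m(x)}\sum_{y\in D(x)}\frac{\ell_{xy}}{S(x)}\varphi(y)\le\frac{\kappa}{d(x)}\sum_{y\in D(x)}\varphi(y)\qquad(x\ne v).\tag{10}$$

**Step 4: sum over the graph.** Let $Z=\sum_{x\ne v}d(x)\varphi(x)$. Multiply (10) by $d(x)$ and sum over $x\ne v$. Each $y$ lies in $D(x)$ for at most $d(y)$ vertices $x$, so $Z\le\kappa\sum_{y\in V}d(y)\varphi(y)=\kappa(d(v)+Z)$. Since $\kappa<1$,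
$$Z\le\frac\kappa{1-\kappa}\,d(v).$$

**Step 5: return from $\varphi$ to $\psi$.** This is where the size of the graph enters. By Hölder with $\gamma=\varepsilon$,
$$\sum_{x\ne v}d\psi\le\Big(\sum_{x\ne v}d(x)\Big)^{1-\varepsilon}\Big(\sum_{x\ne v}d\,\psi^{1/\varepsilon}\Big)^{\varepsilon}\le\Big(d(v)\Big(\frac1p-1\Big)\Big)^{1-\varepsilon}\Big(\frac{\kappa}{1-\kappa}d(v)\Big)^{\varepsilon}.$$
The right side is $d(v)(\frac1p-1)^{1-\varepsilon}\kappa^\varepsilon(1-\kappa)^{-\varepsilon}$, and $\kappa^\varepsilon=1-\varepsilon$. Dividing by $(1-\varepsilon)d(v)$ and using (9),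
$$h\le(1-\kappa)^{-\varepsilon}\Big(\frac1p-1\Big)^{1-\varepsilon}.$$
With $R\le1+h$ from (5), Theorem 1 is proved. $\blacksquare$

## 8. Counting up-neighbors: the inequality behind the sharp bounds

Step 4 was wasteful. It allowed each $y$ to lie in $D(x)$ for all $d(y)$ of its neighbors $x$, but the number of such $x$ is the number of up-neighbors of $y$, and a vertex with many down-neighbors has few up-neighbors. We now keep track of this.

**Step 6: one parameter per vertex.** Let
$$\theta_x=\frac{S(x)}{d(x)m(x)}\ (x\ne v),\qquad\theta_v=0,\qquad U(x)=\{z\sim x:g(z)>g(x)\}.$$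
Since $S(x)\le|D(x)|\,m(x)$, we have $0<\theta_x\le|D(x)|/d(x)\le1$ for $x\ne v$. As $U(x)$ and $D(x)$ are disjoint sets of neighbors,
$$|U(x)|\le(1-\theta_x)\,d(x)\qquad(x\in V);\tag{11}$$
at $v$ this is trivial. For $x\ne v$ put $r_x=(1-\theta_x)/\theta_x\ge0$, so $1/\theta_x=1+r_x$. Dividing numerator and denominator of (8) by $S(x)$, the denominator becomes $\varepsilon(1+r_x)+1-\varepsilon=1+\varepsilon r_x$. So (8) reads
$$\psi(x)=\lambda(r_x)\sum_{y\in D(x)}\frac{\ell_{xy}}{S(x)}\,\psi(y)\qquad(x\ne v).\tag{12}$$
At an inner vertex of the regular tree, where stepping to the parent is optimal, $D(x)$ is the parent, $S=m$, $\theta_x=\frac1{A+1}$ and $r_x=A$. So $r_x$ plays the role of the branching number. (To see that the parent is the only lower neighbor: the walk can go from a child of $x$ to $v$ only through $x$, so children have larger $g$.)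

**Step 7: sum a convex function of the weights.** Let $H\ge0$ be convex on $[0,1]$. By (12), Jensen, and $\frac{d(x)\ell_{xy}}{S(x)}=\frac{\ell_{xy}}{m(x)\theta_x}\le\frac1{\theta_x}$,
$$d(x)H(\psi(x))\le\frac1{\theta_x}\sum_{y\in D(x)}H\big(\lambda(r_x)\psi(y)\big)\qquad(x\ne v).\tag{13}$$

**Definition (the operator $T$).** For $H\ge0$ on $[0,1]$ let $TH(z)=\sup_{r\ge0}r\,H(\lambda(r)z)$. We use it only when it is finite.

Multiply (13) by $1-\theta_x$, note $(1-\theta_x)/\theta_x=r_x$, sum over $x\ne v$, and exchange the sums. Since $y\in D(x)$ exactly when $x\in U(y)$, (11) gives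
$$\sum_{x\ne v}(1-\theta_x)d(x)H(\psi(x))\le\sum_{y\in V}|U(y)|\,TH(\psi(y))\le\sum_{y\in V}(1-\theta_y)d(y)\,TH(\psi(y)).\tag{14}$$
The same weights $(1-\theta)d$ stand on both sides. This is the reason for multiplying by $1-\theta_x$.

**Step 8: bound $h$ by the same kind of sum.** Take $H(z)=z$ in (13). The coefficient is $\frac{\lambda(r_x)}{\theta_x}=\frac{1-\varepsilon}{\theta_x+\varepsilon(1-\theta_x)}=\frac{1-\varepsilon}{\varepsilon+(1-\varepsilon)\theta_x}\le\frac{1-\varepsilon}\varepsilon$. Summing over $x\ne v$ with (11), and using (9),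
$$h=\frac1{(1-\varepsilon)d(v)}\sum_{x\ne v}d\psi\le\frac1{\varepsilon\,d(v)}\sum_{y\in V}(1-\theta_y)\,d(y)\,\psi(y).\tag{15}$$

**Example.** For $H(z)=z$ we have $TH(z)=\sup_r\Lambda(r)\,z=\frac{1-\varepsilon}\varepsilon z$. If $\varepsilon>\frac12$, the factor is less than $1$. With $W=\sum_{y\in V}(1-\theta_y)d\psi$, whose term at $v$ is $d(v)$, (14) says $W-d(v)\le\frac{1-\varepsilon}\varepsilon W$. So $W\le\frac{\varepsilon}{2\varepsilon-1}d(v)$, and (15) gives $h\le\frac1{2\varepsilon-1}$. This is Proposition 1 again. For $\varepsilon\le\frac12$ the factor is at least $1$, and a more convex $H$ is needed.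

## 9. Upper bound for $\varepsilon<\frac12$: a correction to the critical power

Try $H(z)=z^t$ with $t>1$. Then $TH(z)=\big(\sup_rr\lambda(r)^t\big)z^t$. Write $t=\frac1{1-\gamma}$; by the proof of Lemma 2 the supremum is $e^{tF(\gamma)}$. For $\gamma>\beta$ we have $F(\gamma)<0$, so the factor is some $\kappa_\gamma<1$. Then (14) gives $\sum_{y\in V}(1-\theta_y)d\psi^t\le d(v)/(1-\kappa_\gamma)$. Hölder with weights $(1-\theta_y)d(y)$, whose sum is at most $d(v)/p$, together with (15) gives $h\le C_{\varepsilon,\gamma}\,p^{-\gamma}$. This is the right exponent up to an arbitrarily small loss. At the critical value $\gamma=\beta$ itself, Lemma 2 says that the supremum is exactly $1$, so $TH=H$, and in (14) the sums over the vertices other than $v$ cancel completely. All that is left is $0\le d(v)$.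

The remedy is to multiply $z^t$ by a factor $\omega(z)$ which is nearly constant for large $z$, but increases just enough that $TH$ falls short of $H$ by a useful amount $Q$. The cancellation in (14) then leaves a bound on the sum of $Q(\psi)$. In (15) we need the sum of $\psi$, so $Q(z)$ should be at least a multiple of $z$ where $\psi$ is not tiny.

Let
$$t=\frac1{1-\beta},\quad\mu=t-1=\frac{\beta}{1-\beta}>0,\quad c=p^{1-\beta}<1,\quad\omega(z)=\frac{z^\mu}{z^\mu+c^\mu},\quad H(z)=z^t\omega(z),\ H(0)=0.$$

**Step 9: $H$ is convex on $[0,1]$.** Put $u=(c/z)^\mu$ and $w=\frac u{1+u}\in(0,1)$. Then $\omega=\frac1{1+u}$ and $zu'=-\mu u$, so $\frac{z\omega'}\omega=\frac{\mu u}{1+u}=\mu w$ and $zw'=\frac{zu'}{(1+u)^2}=-\mu w(1-w)$. Hence $\frac{zH'}H=a:=t+\mu w$. Differentiating $H'=aH/z$,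
$$\frac{z^2H''}H=a(a-1)+za'=a(a-1)-\mu^2w(1-w).$$
Since $a\ge t=1+\mu$, both $a$ and $a-1$ are at least $\mu$, so this is at least $\mu^2-\mu^2w(1-w)>0$. So $H$ is convex on $(0,1]$, and by continuity on $[0,1]$.

**Step 10: $TH\le H-Q$.** By Lemma 2, $r\lambda(r)^t\le1$. Also $\lambda(r)\le1-\varepsilon$, and $\omega$ is increasing. So
$$rH(\lambda(r)z)=r\lambda(r)^tz^t\,\omega(\lambda(r)z)\le z^t\omega((1-\varepsilon)z),$$
that is, $TH\le H-Q$ with $Q(z)=z^t\big[\omega(z)-\omega((1-\varepsilon)z)\big]\ge0$. Insert this in (14) and cancel the finite sum $\sum_{x\ne v}(1-\theta_x)dH(\psi)$. On the right the term at $v$ remains; it is $d(v)\,TH(1)\le d(v)H(1)\le d(v)$. So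
$$\sum_{y\ne v}(1-\theta_y)\,d(y)\,Q(\psi(y))\le d(v).\tag{16}$$

**Step 11: compare $Q$ with $z$.** Put $\eta=(1-\varepsilon)^\mu<1$. For $z\ge c$ both $z^\mu+c^\mu$ and $\eta z^\mu+c^\mu$ are at most $2z^\mu$, so
$$\omega(z)-\omega((1-\varepsilon)z)=\frac{(1-\eta)\,z^\mu c^\mu}{(z^\mu+c^\mu)(\eta z^\mu+c^\mu)}\ge\frac{1-\eta}4\Big(\frac cz\Big)^{\mu}.$$
As $t-\mu=1$, this gives $Q(z)\ge\frac{1-\eta}4c^\mu z$ for $z\ge c$.

**Step 12: collect.** Note $c^{-\mu}=p^{-(1-\beta)(t-1)}=p^{-\beta}$, because $(1-\beta)(t-1)=1-(1-\beta)$. Where $\psi\ge c$, (16) gives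
$$\sum_{y\ne v,\ \psi(y)\ge c}(1-\theta_y)d\psi\le\frac{4c^{-\mu}}{1-\eta}d(v)=\frac{4p^{-\beta}}{1-\eta}\,d(v).$$
Where $\psi<c$ we use the size of the graph:
$$\sum_{\psi(y)<c}(1-\theta_y)d\psi\le c\cdot2|E|=c\,\frac{d(v)}p=p^{-\beta}d(v).$$
The vertex $v$ itself, where $\psi=1$, contributes $d(v)$. By (15) and (5),
$$R\le1+h\le1+\frac1\varepsilon\Big[1+p^{-\beta}\Big(1+\frac4{1-\eta}\Big)\Big]\le C_\varepsilon\,p^{-\beta},$$
since $p^{-\beta}\ge1$ and $\eta$ depends only on $\varepsilon$. This is the upper bound in part 1 of Theorem 2. $\square$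

## 10. Upper bound for $\varepsilon=\frac12$: a power that depends on $p$

For $\varepsilon=\frac12$ we have $\lambda(r)=\frac1{2+r}$. The factor for $H(z)=z$ is exactly $1$. Every power $t>1$ will give a factor below $1$, and we let $t$ approach $1$ as $p\to0$.

**Step 13: choose the power and bound the factor.** Let $p<1/e$ and, in this section only, $\beta=\frac1{\log(1/p)}\in(0,1)$, $t=\frac1{1-\beta}$, $H(z)=z^t$. Then $TH(z)=\kappa'z^t$ with $\kappa'=\sup_{r\ge0}r(2+r)^{-t}$. By weighted AM–GM,
$$2+r=\beta\cdot\frac2\beta+(1-\beta)\cdot\frac r{1-\beta}\ge\Big(\frac2\beta\Big)^\beta\Big(\frac r{1-\beta}\Big)^{1-\beta}.$$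
Since $t(1-\beta)=1$, we have $\kappa'^{\,1-\beta}=\sup_r\frac{r^{1-\beta}}{2+r}\le\big(\frac\beta2\big)^\beta(1-\beta)^{1-\beta}\le\beta^\beta<1$. Raising to the power $\frac1{1-\beta}>1$ only makes a number below $1$ smaller, so $\kappa'\le\beta^\beta$.

**Step 14: sum and apply Hölder.** Let $W=\sum_{y\in V}(1-\theta_y)d\psi^t$, whose term at $v$ is $d(v)$. By (14), $W-d(v)\le\kappa'W$, so $W\le\frac{d(v)}{1-\kappa'}$. The weights $(1-\theta_y)d(y)$ sum to at most $2|E|=d(v)/p$. By Hölder with $\gamma=1-\beta$,
$$\sum_{y\in V}(1-\theta_y)d\psi\le\Big(\frac{d(v)}p\Big)^\beta\Big(\frac{d(v)}{1-\kappa'}\Big)^{1-\beta}\le\frac{e\,d(v)}{1-\kappa'},$$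
because $p^{-\beta}=e$ and $1-\kappa'\le1$.

**Step 15: bound $1-\kappa'$ from below.** The number $x=\beta\log\frac1\beta$ lies in $(0,1)$, since $x\le1/e$. By concavity, $1-e^{-x}\ge(1-\frac1e)x$ on $[0,1]$. So $1-\kappa'\ge1-\beta^\beta=1-e^{-x}\ge(1-\frac1e)\,\beta\log\frac1\beta$. As $\frac1\beta=\log\frac1p$, (15) with $\frac1\varepsilon=2$ gives
$$h\le2e\cdot\frac e{e-1}\cdot\frac{\log(1/p)}{\log\log(1/p)}\le9\,\frac{\log(1/p)}{\log\log(1/p)},$$
since $\frac{2e^2}{e-1}<8.7$. With $R\le1+h$ this is the upper bound in part 2 of Theorem 2. $\square$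

## 11. Layered graphs that attain $p^{-\beta}$ for $\varepsilon<\frac12$

Section 3 showed that the tree with branching $A$ has $R\ge(4p)^{-b}$ with $b=\log\Lambda(A)/\log A$. To reach the exponent $\beta$ we need branching $r_*$, which need not be an integer. So we replace trees by layered graphs in which each vertex has $A$ up-neighbors and $B$ down-neighbors with $A/B$ close to $r_*$.

**Step 16: construct the graph.** Let $K\ge3$, $B=K$, $A=\lceil Kr_*\rceil$ and $r=A/B$, so $r\in[r_*,r_*+\frac1K]$. Let the level sizes be
$$N_0=1,\qquad N_1=B^K,\qquad N_k=B^{K-k+1}A^{k-2}\quad(2\le k\le K).$$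
Join $v$ to all of level $1$. Since $N_1=B\,N_2$, we can join each level-1 vertex to one level-2 vertex so that each level-2 vertex gets exactly $B$ down-neighbors. For $2\le k<K$ join levels $k$ and $k+1$ by a bipartite graph with up-degree $A$ and down-degree $B$, as follows. Number the vertices of each level from $0$, and join the $i$-th vertex of level $k$ to the vertices $iA,iA+1,\dots,iA+A-1$ modulo $N_{k+1}$ of level $k+1$. These are $A$ distinct vertices, because $A\le B^{K-k}A^{k-1}=N_{k+1}$. As $i$ runs through $0,\dots,N_k-1$, the integers $0,\dots,N_kA-1$ are used once each, and $N_kA=B^{K-k+1}A^{k-1}=N_{k+1}B$. So every residue modulo $N_{k+1}$ is hit exactly $B$ times, each time by a different $i$, and the down-degree is $B$. Every vertex of level at least $1$ has a down-neighbor, so the graph is connected. It satisfies the hypotheses of Lemma 1.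

**Step 17: compute $p$.** There are $N_1$ edges between levels $0$ and $1$, and $N_1r^{k-1}$ between levels $k$ and $k+1$ for $1\le k<K$: for $k=1$ this is $N_1$, and for $k\ge2$ it is $N_kA=B^K(A/B)^{k-1}$. Since $d(v)=N_1$,
$$\frac1p=2\Big(1+\sum_{k=1}^{K-1}r^{k-1}\Big)\le2\Big(1+\frac{r_*}{r_*-1}\Big)r^{K-2}=C\,r^{K-2},$$
using $r\ge r_*>1$ in the geometric sum. Here and below $C$ and $c$ are positive constants that depend only on $\varepsilon$ and may change from one occurrence to the next. Also $\frac1p\ge2K$, so $p\to0$ as $K\to\infty$.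

**Step 18: compute the return time.** A level-1 vertex has one down-edge and one up-edge, so $\alpha_1=\frac{1+\varepsilon}2$ and $\rho_1=\frac{1-\varepsilon}{1+\varepsilon}$. For $2\le k<K$, $\alpha_k=\varepsilon+(1-\varepsilon)\frac B{A+B}=\frac{B+\varepsilon A}{A+B}$, so
$$\rho_k=\frac{(1-\varepsilon)A}{B+\varepsilon A}=\Lambda(r).$$
By (4), and dropping the terms $1/\alpha_k$ in (3),
$$R\ge\Delta_1\ge\rho_1\rho_2\cdots\rho_{K-1}\Delta_K=\frac{1-\varepsilon}{1+\varepsilon}\,\Lambda(r)^{K-2}.$$

**Step 19: pass from $r$ to $r_*$.** The function $\log\Lambda(r)-\beta\log r$ is smooth for $r>1$ and vanishes at $r_*$. Its derivative is bounded on $[r_*,r_*+1]$, and $0\le r-r_*\le\frac1K$, so at our $r$ it is at least $-C/K$. Multiplying by $K-2$ and exponentiating, and then using Step 17,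
$$\Lambda(r)^{K-2}\ge e^{-C}\,r^{\beta(K-2)}\ge c\,p^{-\beta}.$$
Hence $R\ge c_\varepsilon\,p^{-\beta(\varepsilon)}$ along graphs with $p\to0$. This is the lower bound in part 1, and with it Theorem 2 is proved. $\blacksquare$
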